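\title{Strong uniform gaps in eigenvalues force word hyperbolicity}

\begin{abstract}
Let $\Gamma$ be a finitely generated group and $\rho:\Gamma\to\mathrm{GL}(d,\mathbb{R})$ a representation such that the gap between the logarithms of the moduli of the $i$-th and $(i+1)$-th eigenvalues of $\rho(\gamma)$ grows at least linearly in the length of the shortest conjugate of $\gamma$. Kassel and Potrie asked whether $\Gamma$ must be word hyperbolic when $\rho$ is discrete and faithful. We prove that it must. Moreover, discreteness is automatic: for representations with finite kernel, the eigenvalue condition is equivalent to $\Gamma$ being word hyperbolic and $\rho$ being $P_i$-Anosov. The finiteness of the kernel cannot be dropped.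
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be a group with a finite generating set $F$, which we always take symmetric ($F=F^{-1}$), and let $|\gamma|=|\gamma|_F$ be the word length of $\gamma\in\Gamma$. A representation $\rho:\Gamma\to\mathrm{GL}(d,\mathbb{R})$ turns words into products of matrices, and the way these products grow constrains the geometry of $\Gamma$. There are two ways to measure a matrix $g\in\mathrm{GL}(d,\mathbb{R})$. Let
\[
\mu_1(g)\geq\dots\geq\mu_d(g)\qquad\text{and}\qquad \lambda_1(g)\geq\dots\geq\lambda_d(g)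
\]
be the logarithms of the singular values of $g$ and the logarithms of the moduli of its complex eigenvalues, both listed with multiplicity. Fix $1\leq i\leq d-1$. The number $(\mu_i-\mu_{i+1})(g)$ measures how much more $g$ stretches its $i$ most stretched directions than the remaining ones, and $(\lambda_i-\lambda_{i+1})(g)$ measures the same thing, per iteration, for the large powers of $g$.

We say that $\rho$ has a \emph{linear $i$-gap in singular values} if there are $a,b>0$ such that
\begin{equation}\label{eq:svgap}
(\mu_i-\mu_{i+1})(\rho(\gamma))\geq a|\gamma|-b\qquad\text{for all }\gamma\in\Gamma.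
\end{equation}
This condition forces negative curvature on the group.

\begin{theorem}[{\cite{KLP}, \cite[Theorem~3.2]{BPS}}]\label{thm:dom}
A finitely generated group admitting a representation with a linear $i$-gap in singular values is word hyperbolic.
\end{theorem}

Eigenvalues are invariant under conjugation and word length is not, so the analogue of \eqref{eq:svgap} for eigenvalues should involve the length of the shortest conjugate,
\[
\ell(\gamma)=\ell_F(\gamma)=\inf_{\beta\in\Gamma}|\beta^{-1}\gamma\beta|_F .
\]

\begin{definition}\label{def:gap}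
The representation $\rho$ has a \emph{strong uniform $i$-gap in eigenvalues} if there are $c,c'>0$ such that
\begin{equation}\label{eq:evgap}
(\lambda_i-\lambda_{i+1})(\rho(\gamma))\geq c\,\ell(\gamma)-c'\qquad\text{for all }\gamma\in\Gamma.
\end{equation}
\end{definition}

Two finite generating sets give word lengths, hence functions $\ell$, whose ratios are bounded, so neither \eqref{eq:svgap} nor \eqref{eq:evgap} depends on $F$. Recall that $\rho$ is \emph{discrete} if $\rho(\Gamma)$ is a discrete subset of $\mathrm{GL}(d,\mathbb{R})$ and \emph{faithful} if it is injective. The following question is posed in \cite{KP}.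

\medskip
\noindent\textbf{Question.} \emph{Let $\Gamma$ be a finitely generated group, $\rho:\Gamma\to\mathrm{GL}(d,\mathbb{R})$ a discrete and faithful representation, and $1\leq i\leq d-1$. If $\rho$ has a strong uniform $i$-gap in eigenvalues, must $\Gamma$ be word hyperbolic?}
\medskip

In abelian groups $\ell=|\cdot|$, and the first cases can be settled by hand.

\begin{example}\label{ex:Z}
Let $\Gamma=\mathbb{Z}$ with generator $\gamma$ and $g=\rho(\gamma)$. Then $\ell(\gamma^k)=|k|$ and $\lambda_j(g^k)=k\lambda_j(g)$ for $k\geq0$, so \eqref{eq:evgap} holds if and only if $\lambda_i>\lambda_{i+1}$ for both $g$ and $g^{-1}$. For $i=1$ the matrix $\mathrm{diag}(2,1,\frac12)$ qualifies and $\mathrm{diag}(2,1,1)$ does not.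
\end{example}

\begin{example}\label{ex:Z2}
No representation of $\mathbb{Z}^2$, which is not word hyperbolic, has a strong uniform $i$-gap. Triangularize $\rho(\mathbb{Z}^2)$ simultaneously over $\mathbb{C}$. The logarithms of the moduli of the diagonal entries are homomorphisms $\chi_1,\dots,\chi_d:\mathbb{Z}^2\to\mathbb{R}$, which extend to linear forms on $\mathbb{R}^2$. Let $G(x)$ be the difference between the $i$-th and the $(i+1)$-th largest of the numbers $\chi_k(x)$; it is continuous and $G(tx)=tG(x)$ for $t>0$. For the standard generators, $\ell$ is the norm $\|\cdot\|_1$. Applying \eqref{eq:evgap} to $nx$, dividing by $n$ and letting $n\to\infty$ gives $G(x)\geq c\|x\|_1$ on $\mathbb{Z}^2$, hence on $\mathbb{Q}^2$ by homogeneity and on $\mathbb{R}^2$ by continuity. So for $x\neq0$ the set $I(x)$ of indices of the $i$ largest values $\chi_k(x)$ is well defined and locally constant, hence equal to a fixed set $I$ on the connected set $\mathbb{R}^2\setminus\{0\}$. For $k\in I$ and $l\notin I$ we get $\chi_k>\chi_l$ at both $x$ and $-x$, which is absurd.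
\end{example}

These examples suggest the answer yes. The reason for doubt is that \eqref{eq:evgap} is silent about a long element with a short conjugate. In a free group of rank at least two, with $F$ a basis and its inverses, this is repaired by one letter: given a nontrivial reduced word $\gamma$, choose $f\in F$ different from the inverses of its first and last letters; then $f\gamma$ is cyclically reduced and $\ell(f\gamma)=|\gamma|+1$. A general group offers no such repair: there are infinite finitely generated groups with only two conjugacy classes \cite{Osin}, and on them $\ell$ is bounded. The proof below shows that for a faithful representation satisfying \eqref{eq:evgap} the repair exists, and that linear algebra finds it.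

The semisimplification of $\rho$, the direct sum of its Jordan--H\"older factors, is recalled in Section~\ref{sec:background}, as are $P_i$-Anosov representations.

\begin{theorem}\label{thm:A}
Let $\Gamma$ be finitely generated and let $\rho:\Gamma\to\mathrm{GL}(d,\mathbb{R})$ be discrete and faithful with a strong uniform $i$-gap in eigenvalues. Then $\Gamma$ is word hyperbolic. Moreover, the semisimplification $\sigma$ of $\rho$ satisfies $(\mu_i-\mu_{i+1})(\sigma(\gamma))\geq a|\gamma|_F-b$ for some $a,b>0$ and all $\gamma\in\Gamma$.
\end{theorem}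

The discreteness hypothesis is superfluous, and the conclusion can be improved.

\begin{theorem}\label{thm:B}
Let $\Gamma$ be finitely generated, $\rho:\Gamma\to\mathrm{GL}(d,\mathbb{R})$ any representation, and $1\leq i\leq d-1$.
\begin{enumerate}
\item[(1)] If $\rho$ has a strong uniform $i$-gap in eigenvalues, then $\rho(\Gamma)$ is discrete and word hyperbolic, and the inclusion $\rho(\Gamma)\hookrightarrow\mathrm{GL}(d,\mathbb{R})$ is $P_i$-Anosov.
\item[(2)] The following are equivalent:
\begin{enumerate}
\item[(a)] $\ker\rho$ is finite and $\rho$ has a strong uniform $i$-gap in eigenvalues;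
\item[(b)] there are $a,b>0$ with $(\mu_i-\mu_{i+1})(\rho(\gamma))\geq a|\gamma|-b$ for all $\gamma\in\Gamma$;
\item[(c)] $\Gamma$ is word hyperbolic and $\rho$ is $P_i$-Anosov.
\end{enumerate}
\item[(3)] The finiteness of $\ker\rho$ cannot be dropped: there are a finitely generated group $\Gamma$ that is not word hyperbolic and a representation of $\Gamma$ with discrete image having a strong uniform $i$-gap in eigenvalues.
\end{enumerate}
\end{theorem}

Both theorems rest on the following statement, whose proof occupies Sections~\ref{sec:proper}--\ref{sec:linear}.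

\begin{proposition}\label{prop:main}
Let $\Gamma$ be finitely generated and let $\rho:\Gamma\to\mathrm{GL}(d,\mathbb{R})$ be faithful with a strong uniform $i$-gap in eigenvalues. Then the semisimplification of $\rho$ has a linear $i$-gap in singular values.
\end{proposition}

The proof compares the word length $|\gamma|$ with the size $N(\gamma)$ of the matrix $\sigma(\gamma)$, on a logarithmic scale. In Section~\ref{sec:proper} we show that only finitely many $\gamma$ have $N(\gamma)\leq R$, with no control on their word lengths. In Section~\ref{sec:AMS} we multiply $\gamma$ by an element $s$ of a fixed finite set so that the eigenvalues of $s\gamma$ match the singular values of $\sigma(\gamma)$; this bounds the singular value gap from below by a multiple of $N(\gamma)$. It remains to bound $N(\gamma)$ from below by a multiple of $|\gamma|$. The key estimate, in Section~\ref{sec:key}, is that $s\gamma$ is conjugate to a word of length $O(N(\gamma))$ by an element of size only $O(\log N(\gamma))$. This gives a recursive inequality, which is solved in Section~\ref{sec:linear}. Section~\ref{sec:SL2}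 works out the key estimate in $\mathrm{SL}(2,\mathbb{R})$.

\section{Background}\label{sec:background}

\subsection{Singular values, eigenvalues and exterior powers}

All norms on $\mathbb{R}^d$ and on its exterior powers are Euclidean, the wedge products of vectors of an orthonormal basis being orthonormal, and matrices carry operator norms. The singular values of $g$ are the square roots of the eigenvalues of $g^Tg$. We write $\mu(g),\lambda(g)\in\mathbb{R}^d$ for the vectors $(\mu_k(g))_k$ and $(\lambda_k(g))_k$, and $\operatorname{srad}$ for the spectral radius, which is a continuous function of the matrix and is at most the norm. The singular values and the eigenvalues of $\Lambda^jg$ are the products of $j$ of those of $g$ with distinct indices. Therefore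
\begin{equation}\label{eq:wedge}
\sum_{k\leq j}\mu_k(g)=\log\|\Lambda^jg\|,\qquad\sum_{k\leq j}\lambda_k(g)=\log\operatorname{srad}(\Lambda^jg),
\end{equation}
and
\begin{equation}\label{eq:wedgegap}
(\mu_1-\mu_2)(\Lambda^ig)=(\mu_i-\mu_{i+1})(g),\qquad(\lambda_1-\lambda_2)(\Lambda^ig)=(\lambda_i-\lambda_{i+1})(g).
\end{equation}
We have $\lambda(g^n)=n\lambda(g)$ for $n\geq1$ and $\lambda_k(g^{-1})=-\lambda_{d+1-k}(g)$, and
\begin{equation}\label{eq:sup}
\|\lambda(g)\|_\infty\leq\|\mu(g)\|_\infty=\max\big(\log\|g\|,\log\|g^{-1}\|\big).
\end{equation}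
The set of $g$ with $\|\mu(g)\|_\infty\leq R$ is compact in $\mathrm{GL}(d,\mathbb{R})$. The formula $\operatorname{srad}(a)=\lim_n\|a^n\|^{1/n}$ and \eqref{eq:wedge} give $\lambda_j(g)=\lim_n\frac1n\mu_j(g^n)$. Finally, \eqref{eq:wedge} shows that conjugating by a fixed matrix changes $\mu$ by a bounded amount, so \eqref{eq:svgap} is invariant under conjugation of $\rho$.

\subsection{The most stretched line}

Let $V$ be a Euclidean space of dimension at least $2$. For lines $x,y\in\mathbb{P}(V)$ let $d_{\mathbb{P}}(x,y)$ be the sine of their angle, that is, the distance from a unit vector of $x$ to the line $y$. It is a metric, because the angle is one and the sine is increasing and subadditive on $[0,\pi/2]$.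

Let $g\in\mathrm{GL}(V)$ satisfy $\mu_1(g)>\mu_2(g)$. By the singular value decomposition there are unit vectors $e,u$ with
\begin{equation}\label{eq:svd}
ge=\|g\|u,\qquad g^Tu=\|g\|e,\qquad g(e^\perp)=u^\perp,\qquad g^T(u^\perp)=e^\perp,
\end{equation}
the restrictions $g|_{e^\perp}$ and $g^T|_{u^\perp}$ have norm $e^{\mu_2(g)}$, and $\pm e$ are the only unit vectors stretched by the factor $\|g\|$. We put $U(g)=\mathbb{R}u$: it is the long axis of the ellipsoid $g(\text{unit ball})$. When the ellipsoid is thin, multiplying $g$ on the right by a bounded matrix barely moves the axis.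

\begin{lemma}\label{lem:U}
If $\mu_1>\mu_2$ for both $g$ and $gf$, then
\[
d_{\mathbb{P}}\big(U(g),U(gf)\big)\leq\|f\|\,\|f^{-1}\|\,e^{-(\mu_1-\mu_2)(g)}.
\]
\end{lemma}

\begin{proof}
Let $v,u'$ be unit vectors with $gfv=\|gf\|u'$, so that $u'$ spans $U(gf)$ and $u'=gy$ with $y=fv/\|gf\|$. Write $y=te+y'$ with $y'\in e^\perp$. By \eqref{eq:svd} the component of $u'$ orthogonal to $U(g)$ is $gy'$, and $\|gy'\|\leq e^{\mu_2(g)}\|y\|\leq e^{\mu_2(g)}\|f\|/\|gf\|$. Finally $\|gf\|\geq\|g\|/\|f^{-1}\|=e^{\mu_1(g)}/\|f^{-1}\|$.
\end{proof}

We call $g\in\mathrm{GL}(V)$ \emph{proximal} if $\lambda_1(g)>\lambda_2(g)$. The eigenvalue $\alpha$ of maximal modulus is then simple, and real because $\bar\alpha$ is an eigenvalue of the same modulus. Its eigenline is the \emph{attracting line} of $g$.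

\begin{lemma}\label{lem:limit}
Let $g$ be proximal with attracting line $L$ and let $p\in\mathrm{GL}(V)$. Then $U(g^kp)$ is defined for large $k$ and tends to $L$ as $k\to+\infty$.
\end{lemma}

\begin{proof}
Write $V=L\oplus H$ with $H$ invariant and $\operatorname{srad}(g|_H)<|\alpha|$. Then $a_k=\alpha^{-k}g^kp$ converges to $a=Pp$, where $P$ is the projection onto $L$ along $H$. The limit has rank one, so the second singular value of $a_k$ tends to $0$ while $\|a_k\|\to\|a\|>0$, and $U(a_k)=U(g^kp)$ is defined for large $k$. Write $a_ke_k=\|a_k\|u_k$ as in \eqref{eq:svd}. Any limit point $(e,u)$ of $(e_k,u_k)$ satisfies $ae=\|a\|u$, so $u$ lies in the image $L$ of $a$.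
\end{proof}

\subsection{Semisimplification}

A representation is \emph{semisimple} if it is a direct sum of irreducible ones. Given $\rho$, choose a flag of invariant subspaces $0=V_0\subset V_1\subset\dots\subset V_m=\mathbb{R}^d$ with irreducible quotients. In an adapted basis $\rho$ is block upper triangular, and its block diagonal part $\sigma$ is a semisimple representation, the \emph{semisimplification} of $\rho$; by the Jordan--H\"older theorem it is unique up to conjugation. The matrices $\rho(\gamma)$ and $\sigma(\gamma)$ have the same characteristic polynomial. Conjugating $\rho$ by the matrix acting as the scalar $t^k$ on the $k$-th block multiplies the block in position $(k,l)$ by $t^{k-l}$. The nonzero off-diagonal blocks have $k<l$, so as $t\to+\infty$ these conjugates of $\rho$ converge pointwise to $\sigma$.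

\subsection{Hyperbolic groups and Anosov representations}

The group $\Gamma$ is \emph{word hyperbolic} if there is $\delta\geq0$ such that each side of each geodesic triangle in its Cayley graph lies in the $\delta$-neighborhood of the union of the other two. The \emph{stable length} $|\gamma|_\infty=\lim_n\frac1n|\gamma^n|$ exists in any finitely generated group by subadditivity; it is a conjugacy invariant and $|\gamma^k|_\infty=k|\gamma|_\infty$ for $k\geq1$. We use two facts about a word hyperbolic group $\Gamma$.
\begin{enumerate}
\item[(H1)] There is a constant $C_\Gamma$ with $|\gamma|_\infty\geq\ell(\gamma)-C_\Gamma$ for all $\gamma\in\Gamma$ \cite[Ch.~10, Prop.~6.4]{CDP}.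
\item[(H2)] If $\Gamma$ is infinite, it contains an element $\gamma$ with $|\gamma|_\infty>0$.
\end{enumerate}

Let $\Gamma$ be word hyperbolic with Gromov boundary $\partial\Gamma$. In one form of the definition, $\rho$ is \emph{$P_i$-Anosov} if there are continuous $\rho$-equivariant maps $\xi^i$ and $\xi^{d-i}$ from $\partial\Gamma$ to the Grassmannians of $i$-planes and $(d-i)$-planes of $\mathbb{R}^d$, with $\xi^i(x)\oplus\xi^{d-i}(y)=\mathbb{R}^d$ for $x\neq y$, and constants $C,\kappa>0$ such that
\[
\|\rho(\gamma_n)^{-1}v\|\leq Ce^{-\kappa n}\|\rho(\gamma_n)^{-1}v'\|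
\]
for every geodesic $(\gamma_n)_{n\in\mathbb{Z}}$ of the Cayley graph with $\gamma_0=1$ and endpoints $x^\pm=\lim_{n\to\pm\infty}\gamma_n$, all $n\geq0$, and all unit vectors $v\in\xi^i(x^+)$, $v'\in\xi^{d-i}(x^-)$. The property is invariant under conjugation of $\rho$. Beyond this we use it only through the next theorem, and only in Section~\ref{sec:B}.

\begin{theorem}\label{thm:anosov}
Let $\Gamma$ be word hyperbolic.
\begin{enumerate}
\item[(i)] A representation $\rho:\Gamma\to\mathrm{GL}(d,\mathbb{R})$ is $P_i$-Anosov if and only if it has a linear $i$-gap in singular values \cite{KLP,GGKW,BPS}.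
\item[(ii)] The $P_i$-Anosov representations form an open subset of $\mathrm{Hom}(\Gamma,\mathrm{GL}(d,\mathbb{R}))$ for the topology of pointwise convergence \emph{(Labourie; Guichard--Wienhard)}.
\end{enumerate}
\end{theorem}

\section{Invariant paths and the case of $\mathrm{SL}(2,\mathbb{R})$}\label{sec:SL2}

The eigenvalue gap bounds $\ell(w)$ from above in terms of the eigenvalues of $\rho(w)$. To bound $|w|$ we must also control an element that conjugates $w$ to a shortest word. There are many such elements, and they are arranged along a path.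

Let $w\in\Gamma$ with $n=\ell(w)\geq1$, and choose $\beta\in\Gamma$ and $f_1,\dots,f_n\in F$ with $\beta^{-1}w\beta=f_1\cdots f_n$. For $k\in\mathbb{Z}$ and $0\leq j<n$ put
\[
g_{kn+j}=w^k\beta f_1\cdots f_j .
\]
Since $w^{k+1}\beta=w^k\beta f_1\cdots f_n$, the sequence $(g_j)_{j\in\mathbb{Z}}$ satisfies
\begin{equation}\label{eq:path}
g_{j+1}\in g_jF,\qquad g_{j+n}=wg_j\qquad(j\in\mathbb{Z}).
\end{equation}
We call it a \emph{$w$-invariant path}. By \eqref{eq:path}, $g_j^{-1}wg_j=g_j^{-1}g_{j+n}$ is a product of $n$ generators, so
\begin{equation}\label{eq:conj}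
|w|\leq2|g_j|+\ell(w)\qquad\text{for every }j\in\mathbb{Z}.
\end{equation}
We want a point of the path close to the identity.

Suppose that $\Gamma\subset\mathrm{SL}(2,\mathbb{R})$, that $i=1$, and that $w=\mathrm{diag}(e^t,e^{-t})$ with $t\geq1$. The attracting lines $L^+$ and $L^-$ of $w$ and $w^{-1}$ are the coordinate axes, so $d_{\mathbb{P}}(L^+,L^-)=1$. For $g\in\mathrm{SL}(2,\mathbb{R})$ we have $\|g^{-1}\|=\|g\|$ and $(\mu_1-\mu_2)(g)=2\log\|g\|$. Let $h=\min_j\log\|g_j\|$ and $\kappa=\max_{f\in F}\|f\|^2$. We claim that
\begin{equation}\label{eq:SL2}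
h\leq\tfrac12\log(5\kappa n).
\end{equation}
We may assume $h>0$, so that all the lines $U(g_j)$ are defined. By Lemma~\ref{lem:limit} they go from $L^-$ to $L^+$ along the indices $j=kn$ as $k$ goes from $-\infty$ to $+\infty$, and Lemma~\ref{lem:U} bounds each step. Hence
\[
1=d_{\mathbb{P}}(L^-,L^+)\leq\sum_{j\in\mathbb{Z}}d_{\mathbb{P}}\big(U(g_j),U(g_{j+1})\big)\leq\kappa\sum_{j\in\mathbb{Z}}\|g_j\|^{-2}.
\]
The path is the union of $n$ orbits $(w^kp)_{k\in\mathbb{Z}}$. If $p$ has rows $r_1,r_2$, then $w^kp$ has rows $e^{kt}r_1$ and $e^{-kt}r_2$. The square of the norm of a $2\times2$ matrix lies between the larger squared norm of its rows and twice that number, so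
\[
\|w^kp\|^{-2}\leq a_k:=\min\big(e^{-2kt}\|r_1\|^{-2},\,e^{2kt}\|r_2\|^{-2}\big)\leq2\|w^kp\|^{-2}\leq2e^{-2h}.
\]
The $a_k$ form two geometric sequences of ratio $e^{-2t}$ decreasing away from a crossing index, so $\sum_ka_k\leq2\cdot2e^{-2h}/(1-e^{-2t})\leq5e^{-2h}$. Therefore $1\leq5\kappa ne^{-2h}$, which is \eqref{eq:SL2}. The same computation shows that $\|g_j\|\to\infty$ as $|j|\to\infty$, so the minimum $h$ is attained.

Figure~\ref{fig:disk} shows the argument in the hyperbolic plane: seen from the base point, the path has to sweep a definite angle, and a step made far away sweeps an exponentially small one.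

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]
\draw (0,0) circle (1);
\draw[gray] (-1,0)--(1,0);
\fill (0,0) circle (0.02) node[below] {$o$};
\node[left] at (-1,0) {$L^-$};
\node[right] at (1,0) {$L^+$};
\draw[thick] (176:0.96)--(166:0.89)--(142:0.76)--(112:0.62)--(80:0.55)--(54:0.70)--(30:0.81)--(13:0.90)--(4:0.96);
\foreach \a/\r in {176/0.96,166/0.89,142/0.76,112/0.62,80/0.55,54/0.70,30/0.81,13/0.90,4/0.96} \fill (\a:\r) circle (0.018);
\draw[dashed] (0,0)--(112:1) node[above left] {$U(g_j)$};
\draw[dashed] (0,0)--(80:1) node[above right] {$U(g_{j+1})$};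
\end{tikzpicture}
\caption{Schematic picture of the points $g_j\cdot o$ of a $w$-invariant path in the hyperbolic plane, where $o$ is the point fixed by $\mathrm{SO}(2)$ and the boundary circle is $\mathbb{P}(\mathbb{R}^2)$. The line $U(g_j)$ is the endpoint of the ray from $o$ through $g_j\cdot o$. These endpoints travel from $L^-$ to $L^+$, and each step is exponentially small in the distance from $g_j\cdot o$ to $o$. With only $\ell(w)$ steps per period, the path must come within distance $O(\log\ell(w))$ of $o$.}
\label{fig:disk}
\end{figure}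

Three things are missing for a proof in general.

First, the lines $L^\pm$ of a general element may be close. Conjugating $w$ by the unipotent matrix with upper right entry $x$ gives
\[
w_x=\begin{pmatrix}e^t&-2x\sinh t\\0&e^{-t}\end{pmatrix},
\]
with $L^+=\mathbb{R}(1,0)$ and $L^-=\mathbb{R}(x,1)$ at distance $(1+x^2)^{-1/2}$. The symptom is that the norm of $w_x$ is much larger than its spectral radius when $x$ is large. The cure is to multiply by a bounded matrix: if $s$ is the rotation by $\pi/2$, then $sw_x$ has trace $-2x\sinh t$, comparable to the norm. Section~\ref{sec:AMS} finds such an $s$ in $\Gamma$.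

Second, in higher dimension a large matrix need not have a large singular value gap, and this must be derived from the eigenvalue gap (Lemma~\ref{lem:regular}).

Third, \eqref{eq:SL2} says that the \emph{matrix} $g_j$ is small, whereas \eqref{eq:conj} needs the \emph{word} $g_j$ to be short. The relation between the two is what we are trying to prove. The logarithm in \eqref{eq:SL2} is what turns this circularity into an induction (Section~\ref{sec:linear}), and the next section provides its starting point.

\section{Bounded matrices come from finitely many elements}\label{sec:proper}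

From here to the end of the proof of Proposition~\ref{prop:main}, the representation $\rho$ is faithful and satisfies \eqref{eq:evgap}; it is not assumed discrete. Let $\sigma$ be its semisimplification, and put
\[
\lambda(\gamma)=\lambda(\rho(\gamma))=\lambda(\sigma(\gamma)),\qquad\mathrm{gap}(\gamma)=(\lambda_i-\lambda_{i+1})(\gamma),\qquad N(\gamma)=\|\mu(\sigma(\gamma))\|_\infty .
\]
Then $\mathrm{gap}(\gamma^n)=n\,\mathrm{gap}(\gamma)$ for $n\geq1$. By \eqref{eq:sup}, $N(\gamma^{-1})=N(\gamma)\geq0$ and $N(\gamma\gamma')\leq N(\gamma)+N(\gamma')$, so $N(\gamma)\leq K|\gamma|$ with $K=\max(1,\max_{f\in F}N(f))$. Applying this and \eqref{eq:sup} to a shortest conjugate of $\gamma$ gives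
\begin{equation}\label{eq:upper}
\|\lambda(\gamma)\|_\infty\leq K\ell(\gamma).
\end{equation}
Balls for the word length are finite, so for each $T$ only finitely many conjugacy classes satisfy $\ell\leq T$. By \eqref{eq:evgap},
\begin{equation}\label{eq:finite}
\text{for each $T$, only finitely many conjugacy classes satisfy }\mathrm{gap}\leq T.
\end{equation}

The goal of this section is that $N$ is proper. The danger comes from nontrivial unipotent elements $\rho(\gamma)$: eigenvalues do not see them, and $\sigma$ may kill them. All their powers have zero gap, so by \eqref{eq:finite} these powers would fall into finitely many conjugacy classes. Some coincidences between these classes do occur in linear groups.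

\begin{example}\label{ex:BS}
Let $u=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ and $T=\mathrm{diag}(2,1)$. Then $TuT^{-1}=u^2$. In the group generated by $u$ and $T$, which consists of upper triangular matrices with diagonal $(2^j,1)$, the conjugates of $u^k$ are the upper triangular unipotent matrices with entry $2^jk$, $j\in\mathbb{Z}$. So the $u^{2^j}$ are all conjugate, but the $u^k$ with $k$ odd and positive are pairwise non-conjugate. Reduction modulo an odd prime $p$, defined on $\mathbb{Z}[\frac12]$, detects this: $u^k$ becomes trivial if and only if $p$ divides $k$, and this condition is invariant under conjugation.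
\end{example}

The last observation generalizes. We use \emph{generic freeness}: if $\mathcal{B}$ is a finitely generated commutative ring, there is an integer $m\geq1$ such that $\mathcal{B}[1/m]$ is a free $\mathbb{Z}[1/m]$-module.

\begin{lemma}\label{lem:unipotent}
Let $\Delta$ be a finitely generated subgroup of $\mathrm{GL}(d,\mathbb{R})$ and $u\in\Delta$ a unipotent element, $u\neq1$. Then the powers $u^k$, $k\geq1$, meet infinitely many conjugacy classes of $\Delta$.
\end{lemma}

\begin{proof}
Let $\mathcal{A}\subset\mathbb{R}$ be the ring generated by the entries of the elements of a finite symmetric generating set of $\Delta$, so that $\Delta\subset\mathrm{GL}(d,\mathcal{A})$. Let $x\neq0$ be an entry of $u-1$ and $\mathcal{B}=\mathcal{A}[1/x]\subset\mathbb{R}$; we invert $x$ so that it survives in every quotient field. Take $m$ as in generic freeness, and let $p$ be a prime not dividing $m$. The module $\mathcal{B}[1/m]$ is free and nonzero, so its quotient by $p\mathcal{B}[1/m]$ is a nonzero direct sum of copies of $\mathbb{Z}/p\mathbb{Z}$. Thus $p$ is not invertible in $\mathcal{B}[1/m]$,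 hence not in $\mathcal{B}$. A maximal ideal of $\mathcal{B}$ containing $p$ gives a ring homomorphism $\pi_p$ from $\mathcal{A}$ to a field $k_p$ of characteristic $p$ with $\pi_p(x)\neq0$, and a group homomorphism $\pi_p:\mathrm{GL}(d,\mathcal{A})\to\mathrm{GL}(d,k_p)$ with $\pi_p(u)\neq1$. Since $(u-1)^d=0$ and $p^d\geq d$, we have $\pi_p(u)^{p^d}-1=(\pi_p(u)-1)^{p^d}=0$. So the order of $\pi_p(u)$ is a nontrivial power of $p$ dividing $p^d$.

For a finite set $\mathcal{T}$ of primes not dividing $m$, put $k_{\mathcal{T}}=\prod_{p\in\mathcal{T}}p^d$. For a prime $p$ not dividing $m$, we have $\pi_p(u^{k_{\mathcal{T}}})=1$ if and only if $p\in\mathcal{T}$. The kernel of $\pi_p$ is normal in $\mathrm{GL}(d,\mathcal{A})$, so the conjugacy class of $u^{k_{\mathcal{T}}}$ in $\Delta$ determines $\mathcal{T}$. There are infinitely many sets $\mathcal{T}$.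
\end{proof}

\begin{lemma}\label{lem:positive}
If $\gamma\in\Gamma$ has infinite order, then $\mathrm{gap}(\gamma)>0$.
\end{lemma}

\begin{proof}
Suppose $\mathrm{gap}(\gamma)=0$. Then $\mathrm{gap}(\gamma^k)=0$ for all $k\geq1$, so by \eqref{eq:finite} the powers of $\gamma$ lie in finitely many conjugacy classes. In particular there are $1\leq m<n$ and $t\in\Gamma$ with $t\gamma^nt^{-1}=\gamma^m$.

We first show that the eigenvalues of $g=\rho(\gamma)$ are roots of unity. Let $E$ be the finite set of these eigenvalues. Since $g^m$ and $g^n$ are conjugate, there is a map $\theta:E\to E$ with $x^m=\theta(x)^n$ for all $x\in E$. By induction $x^{m^k}=\theta^k(x)^{n^k}$: raising this to the power $m$ gives $x^{m^{k+1}}=(\theta^k(x)^m)^{n^k}=\theta^{k+1}(x)^{n^{k+1}}$. Given $x\in E$, choose $a\geq0$ and $b\geq1$ such that $y=\theta^a(x)$ satisfies $\theta^b(y)=y$. Then $y^{m^b}=y^{n^b}$ with $y\neq0$ and $m^b\neq n^b$, so $y$ is a root of unity, and so is $x$ because $x^{m^a}=y^{n^a}$.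

Hence $u=g^M$ is unipotent for some $M\geq1$, and $u\neq1$ because $\rho$ is faithful and $\gamma$ has infinite order. The powers of $u$ lie in finitely many conjugacy classes of $\rho(\Gamma)$, contradicting Lemma~\ref{lem:unipotent}.
\end{proof}

\begin{remark}\label{rem:discrete}
If $\rho$ is discrete, as in Theorem~\ref{thm:A}, Lemma~\ref{lem:unipotent} can be bypassed. Let $X=\log u\neq0$, a nilpotent matrix, and $T=\rho(t)$. Taking logarithms in $Tu^nT^{-1}=u^m$ gives $TXT^{-1}=\frac mnX$. The elements $T^kuT^{-k}=\exp((m/n)^kX)\neq1$ of $\rho(\Gamma)$ then converge to $1$, which discreteness forbids. Without discreteness the relation $Tu^nT^{-1}=u^m$ is not contradictory, as Example~\ref{ex:BS} shows.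
\end{remark}

\begin{lemma}\label{lem:proper}
For every $R$, the set $\{\gamma\in\Gamma:N(\gamma)\leq R\}$ is finite.
\end{lemma}

\begin{proof}
Otherwise, by compactness, there are pairwise distinct $\gamma_n$ with $\sigma(\gamma_n)$ converging in $\mathrm{GL}(d,\mathbb{R})$. The elements $\delta_n=\gamma_n^{-1}\gamma_{n+1}\neq1$ satisfy $\sigma(\delta_n)\to1$, so $\mathrm{gap}(\delta_n)\leq2N(\delta_n)$ is bounded. By \eqref{eq:finite}, after passing to a subsequence all $\delta_n$ are conjugate to one element $\delta\neq1$. The characteristic polynomial of $\rho(\delta)$ equals that of $\sigma(\delta_n)$ for every $n$, and the latter tends to $(X-1)^d$. So $\rho(\delta)$ is unipotent, and $\rho(\delta)\neq1$ by faithfulness. A nontrivial unipotent real matrix $\exp(Y)$ has infinite order, since $\exp(kY)=1$ with $Y$ nilpotent forces $kY=0$. Thus $\delta$ has infinite order and zero gap, contradicting Lemma~\ref{lem:positive}.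
\end{proof}

Faithfulness is used in Lemmas~\ref{lem:positive} and~\ref{lem:proper} and nowhere else; Lemma~\ref{lem:proper} plainly fails when the kernel is infinite. By Lemma~\ref{lem:proper} the nondecreasing function
\[
D(R)=\max\{|\gamma|:N(\gamma)\leq R\},\qquad R\geq0,
\]
is finite. We shall show that it grows at most linearly.

\section{From eigenvalues to singular values}\label{sec:AMS}

The hypothesis concerns $\lambda$ and the conclusion concerns $\mu$. For a semisimple representation the two agree up to a bounded error after a bounded correction of the group element. This is the reason for replacing $\rho$ by $\sigma$: in the group generated by the matrix $u$ of Example~\ref{ex:BS}, $\lambda$ vanishes identically while $\mu$ is unbounded. The next lemma is due to Abels--Margulis--Soifer and Benoist; see \cite[Theorem~4.12]{GGKW}. We include a proof for completeness. It uses only that $\sigma$ is semisimple.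

\begin{lemma}\label{lem:AMS}
There are a finite set $S\subset\Gamma$ and $C>0$ such that for every $\gamma\in\Gamma$ there is $s\in S$ with $\|\mu(\sigma(\gamma))-\lambda(s\gamma)\|_\infty\leq C$.
\end{lemma}

By \eqref{eq:wedge} we must make the spectral radius of $\Lambda^j\sigma(s\gamma)$ comparable to the norm of $\Lambda^j\sigma(\gamma)$. By compactness this amounts to making $\Lambda^j\sigma(s)A_j$ non-nilpotent, where $A_j$ is a limit of normalized matrices. Semisimplicity provides an $s$ for each $j$. One $s$ must work for all $j$ at once, and for this we pass to a finite-index subgroup whose Zariski closure is irreducible.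

\begin{proof}
Put $\tau_j=\Lambda^j\sigma$ for $1\leq j\leq d$. The Zariski closure $G$ of $\sigma(\Gamma)$ in $\mathrm{GL}(d,\mathbb{C})$ is a group, and the irreducible component $G^0$ of $G$ containing $1$ is a closed normal subgroup of finite index. So $\Gamma_0=\sigma^{-1}(G^0)$ is normal of finite index in $\Gamma$. The group $\sigma(\Gamma_0)$ is Zariski dense in $G^0$: if $H\subset G^0$ is its closure, finitely many cosets of $H$ cover $\sigma(\Gamma)$, hence $G$, so the irreducible set $G^0$ is a finite union of closed cosets of $H$ and $H=G^0$.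

By Clifford's theorem, the restriction of a finite-dimensional semisimple representation to a normal subgroup is semisimple. By Chevalley's theorem, tensor products of finite-dimensional semisimple representations in characteristic $0$ are semisimple. As $\Lambda^j$ is a subrepresentation of the $j$-th tensor power, $\tau_j|_{\Gamma_0}$ is semisimple. Let $B_j$ be the real span of $\tau_j(\Gamma_0)$, an algebra of endomorphisms of $\Lambda^j\mathbb{R}^d$.

\emph{Step 1: if $0\neq A\in B_j$, some $s\in\Gamma_0$ has $\operatorname{tr}(\tau_j(s)A)\neq0$.} There is an irreducible summand $W$ of $\tau_j|_{\Gamma_0}$ and $v\in W$ with $Av\neq0$. Since $Av\in W$ and $W$ is irreducible, $B_jAv=W$, so $bAv=v$ for some $b\in B_j$. Then $x=bA$ is not nilpotent. A real matrix all of whose positive powers have trace zero is nilpotent, so $\operatorname{tr}(x^k)\neq0$ for some $k\geq1$. Now $x^k=(x^{k-1}b)A$, and $x^{k-1}b\in B_j$ is a linear combination of matrices $\tau_j(s)$.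

\emph{Step 2: if $0\neq A_j\in B_j$ for $j=1,\dots,d$, some $s\in\Gamma_0$ makes all $\tau_j(s)A_j$ non-nilpotent.} By Step~1, none of the polynomial functions $g\mapsto\operatorname{tr}(\Lambda^j(g)A_j)$ vanishes identically on $G^0$. Since $G^0$ is irreducible, neither does their product, and by density the product is nonzero at some $\sigma(s)$ with $s\in\Gamma_0$. A matrix with nonzero trace is not nilpotent.

\emph{Step 3: there are a finite set $S_0\subset\Gamma_0$ and $C_0>0$ such that every $\gamma\in\Gamma_0$ admits $s\in S_0$ with $\operatorname{srad}(\tau_j(s\gamma))\geq e^{-C_0}\|\tau_j(\gamma)\|$ for all $j$.} Otherwise, enumerate the countable group $\Gamma_0$; for each $n$ there is $\gamma_n\in\Gamma_0$ such that for each $s$ among the first $n$ elements some $j$ satisfies $\operatorname{srad}(\tau_j(s\gamma_n))<e^{-n}\|\tau_j(\gamma_n)\|$. Along a subsequence, $\tau_j(\gamma_n)/\|\tau_j(\gamma_n)\|$ converges for every $j$ to some $A_j$ of norm $1$, which lies in the closed subspace $B_j$. For $s$ as in Step~2,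
\[
\operatorname{srad}(\tau_j(s\gamma_n))/\|\tau_j(\gamma_n)\|\longrightarrow\operatorname{srad}(\tau_j(s)A_j)>0\qquad\text{for all }j,
\]
whereas the minimum over $j$ of the left side is less than $e^{-n}$ for large $n$.

\emph{Step 4: conclusion.} Let $Q$ be a finite set with $\Gamma=\Gamma_0Q$, let $S=\{t^{-1}s_0:t\in Q,\ s_0\in S_0\}$, and let $C'\geq0$ bound $\log\|\tau_j(y)\|$ for all $j$ and all $y\in Q\cup S$. Write $\gamma=\gamma_0t$ with $\gamma_0\in\Gamma_0$ and $t\in Q$, take $s_0\in S_0$ as in Step~3 for $\gamma_0$, and put $s=t^{-1}s_0$. Then $s\gamma=t^{-1}(s_0\gamma_0)t$ is conjugate to $s_0\gamma_0$, so for every $j$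
\[
\log\operatorname{srad}(\tau_j(s\gamma))\geq\log\|\tau_j(\gamma_0)\|-C_0\geq\log\|\tau_j(\gamma)\|-C'-C_0,
\]
and also $\log\operatorname{srad}(\tau_j(s\gamma))\leq\log\|\tau_j(s\gamma)\|\leq\log\|\tau_j(\gamma)\|+C'$. By \eqref{eq:wedge}, the sums of the first $j$ coordinates of $\lambda(s\gamma)$ and of $\mu(\sigma(\gamma))$ differ by at most $C_0+C'$. Subtracting for consecutive $j$ gives the lemma with $C=2(C_0+C')$.
\end{proof}

By \eqref{eq:evgap} and \eqref{eq:upper}, the eigenvalue gap of any element is at least a fixed fraction of $\|\lambda\|_\infty$, up to a constant. Lemma~\ref{lem:AMS} transfers this to singular values.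

\begin{lemma}\label{lem:regular}
Put $c_1=c/K$ and $C_1=c'+2C+c_1C$. Then
\[
(\mu_i-\mu_{i+1})(\sigma(\gamma))\geq c_1N(\gamma)-C_1\qquad\text{for all }\gamma\in\Gamma.
\]
\end{lemma}

\begin{proof}
With $s$ as in Lemma~\ref{lem:AMS}, inequalities \eqref{eq:evgap} and \eqref{eq:upper} give
\[
(\mu_i-\mu_{i+1})(\sigma(\gamma))\geq\mathrm{gap}(s\gamma)-2C\geq c\,\ell(s\gamma)-c'-2C\geq c_1\|\lambda(s\gamma)\|_\infty-c'-2C,
\]
and $\|\lambda(s\gamma)\|_\infty\geq N(\gamma)-C$.
\end{proof}

\section{Invariant paths pass near the identity}\label{sec:key}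

We now run the argument of Section~\ref{sec:SL2} for the corrected element $w=s\gamma$, in the exterior power where the $i$-th gap becomes the first. It needs the two attracting lines to be a definite distance apart. This holds as soon as the spectral radius is comparable to the norm and the singular value gap is large.

\begin{lemma}\label{lem:transverse}
Let $g\in\mathrm{GL}(V)$ with $\dim V\geq2$. Suppose that $g$ and $g^{-1}$ are proximal, with attracting lines $L^+$ and $L^-$. If $\operatorname{srad}(g)\geq\eta\|g\|$ and $q:=e^{-(\mu_1-\mu_2)(g)}\leq\eta^2/6$ for some $\eta>0$, then $d_{\mathbb{P}}(L^+,L^-)\geq\eta/2$.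
\end{lemma}

\begin{proof}
Note that $\eta\leq1$, so $q<1$, and let $e,u$ be as in \eqref{eq:svd}. Let $v^+\in L^+$ be a unit vector, $gv^+=\alpha v^+$, and let $\xi$ be a unit vector with $g^T\xi=\alpha\xi$. The line $L^-$ is spanned by an eigenvector $v^-$ of $g$ for the eigenvalue $\alpha'$ of least modulus, and $\alpha'\neq\alpha$ because $g$ is proximal and $\dim V\geq2$. From $\alpha\langle\xi,v^-\rangle=\langle\xi,gv^-\rangle=\alpha'\langle\xi,v^-\rangle$ we get $L^-\subset\xi^\perp$, so
\[
d_{\mathbb{P}}(L^+,L^-)\geq\operatorname{dist}(v^+,\xi^\perp)=|\langle\xi,v^+\rangle| .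
\]
We show that $v^+$ has a definite component along $e$ and that $\xi$ is nearly $\pm e$. Decomposing $v^+$ along $\mathbb{R}e\oplus e^\perp$ gives $\eta\|g\|\leq\|gv^+\|\leq\|g\|\,|\langle e,v^+\rangle|+q\|g\|$, so $|\langle e,v^+\rangle|\geq\eta-q$. Decomposing $\xi$ along $\mathbb{R}u\oplus u^\perp$ shows that the component of $g^T\xi=\alpha\xi$ orthogonal to $e$ has norm at most $q\|g\|$. Hence $\xi=ae+\xi'$ with $\xi'\perp e$, $\|\xi'\|\leq q/\eta$ and $|a|\geq1-q/\eta$. Therefore
\[
|\langle\xi,v^+\rangle|\geq|a|\,|\langle e,v^+\rangle|-\frac q\eta\geq|\langle e,v^+\rangle|-\frac{2q}\eta\geq\eta-\frac{3q}\eta\geq\frac\eta2.\qedhere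
\]
\end{proof}

\begin{proposition}\label{prop:key}
There are $R_0\geq1$ and $A>0$ such that every $\gamma\in\Gamma$ with $r:=N(\gamma)\geq R_0$ satisfies
\[
|\gamma|\leq2D(A\log r+A)+Ar .
\]
\end{proposition}

\begin{proof}
Let $V=\Lambda^i\mathbb{R}^d$, of dimension at least $2$, and $\tau=\Lambda^i\sigma$. By \eqref{eq:wedgegap} and Lemma~\ref{lem:regular},
\begin{equation}\label{eq:tau}
(\lambda_1-\lambda_2)(\tau(\delta))=\mathrm{gap}(\delta),\qquad(\mu_1-\mu_2)(\tau(\delta))\geq c_1N(\delta)-C_1\qquad(\delta\in\Gamma).
\end{equation}
Put $\eta=e^{-iC}/\max_{s\in S}\|\tau(s)\|$ and choose $R_0$ such that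
\begin{equation}\label{eq:R0}
R_0\geq C+1,\qquad c_1(R_0-C)>c',\qquad e^{C_1-c_1(R_0-C)}\leq\eta^2/6 .
\end{equation}
Let $r=N(\gamma)\geq R_0$, let $s\in S$ be given by Lemma~\ref{lem:AMS}, and put $w=s\gamma$ and $n=\ell(w)$. Then $r-C\leq\|\lambda(w)\|_\infty\leq r+C$. By \eqref{eq:upper}, by \eqref{eq:evgap} with $\mathrm{gap}(w)\leq2\|\lambda(w)\|_\infty$, and because $r\geq1$,
\begin{equation}\label{eq:n}
\frac{r-C}K\leq n\leq\frac{2(r+C)+c'}c\leq A_1r,\qquad A_1=\frac{2+2C+c'}c .
\end{equation}
In particular $n\geq1$.

\emph{Step 1: the attracting lines are far apart.} Since $\ell(w^{-1})=\ell(w)$, both $\mathrm{gap}(w)$ and $\mathrm{gap}(w^{-1})$ are at least $c_1(r-C)-c'>0$. So $g=\tau(w)$ and $g^{-1}$ are proximal; let $L^\pm$ be their attracting lines. By \eqref{eq:wedge} and Lemma~\ref{lem:AMS},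
\[
\log\|\tau(\gamma)\|=\sum_{k\leq i}\mu_k(\sigma(\gamma))\leq\sum_{k\leq i}\lambda_k(w)+iC=\log\operatorname{srad}(g)+iC,
\]
so $\|g\|\leq\|\tau(s)\|\,\|\tau(\gamma)\|\leq\operatorname{srad}(g)/\eta$. Since $N(w)\geq\|\lambda(w)\|_\infty\geq R_0-C$, \eqref{eq:tau} and \eqref{eq:R0} give $e^{-(\mu_1-\mu_2)(g)}\leq\eta^2/6$. By Lemma~\ref{lem:transverse}, $d_{\mathbb{P}}(L^+,L^-)\geq\eta/2$.

\emph{Step 2: summing along an invariant path.} Let $(g_j)_{j\in\mathbb{Z}}$ be a $w$-invariant path and $h=\min_jN(g_j)$, which is attained by Lemma~\ref{lem:proper}. In $\mathrm{SL}(2,\mathbb{R})$ we summed over each orbit of $w$ in coordinates; here subadditivity of $N$ replaces them. For each $j_0\in\{0,\dots,n-1\}$ let $p$ minimize $N$ on the orbit $(w^kg_{j_0})_{k\in\mathbb{Z}}$, and reindex the orbit as $(w^kp)_{k\in\mathbb{Z}}$. We have $N(w^kp)\geq N(p)$ by minimality and $N(w^kp)\geq N(w^k)-N(p)$ by subadditivity. Averaging,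
\[
N(w^kp)\geq\tfrac12N(w^k)\geq\tfrac12\|\lambda(w^k)\|_\infty=\tfrac12|k|\,\|\lambda(w)\|_\infty\geq\tfrac12|k|,
\]
because $\|\lambda(w)\|_\infty\geq R_0-C\geq1$. Averaging this with $N(w^kp)\geq h$ gives $N(w^kp)\geq\frac h2+\frac{|k|}4$. Summing over the $n$ orbits,
\begin{equation}\label{eq:sum}
\sum_{j\in\mathbb{Z}}e^{-c_1N(g_j)}\leq C_2\,n\,e^{-c_1h/2},\qquad C_2=\sum_{k\in\mathbb{Z}}e^{-c_1|k|/4}.
\end{equation}

\emph{Step 3: $h$ is at most logarithmic in $r$.} Suppose that $h>C_1/c_1$. By \eqref{eq:tau} all the lines $U_j=U(\tau(g_j))$ are defined, and by Lemma~\ref{lem:U} and \eqref{eq:path},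
\[
d_{\mathbb{P}}(U_j,U_{j+1})\leq\kappa\,e^{C_1}e^{-c_1N(g_j)},\qquad\kappa=\max_{f\in F}\|\tau(f)\|\,\|\tau(f)^{-1}\| .
\]
Since $\tau(g_{kn})=g^k\tau(g_0)$, Lemma~\ref{lem:limit} applied to $g$ and to $g^{-1}$ gives $U_{kn}\to L^\pm$ as $k\to\pm\infty$. By Step~1, the triangle inequality, \eqref{eq:sum} and \eqref{eq:n},
\[
\frac\eta2\leq d_{\mathbb{P}}(L^+,L^-)\leq\sum_{j\in\mathbb{Z}}d_{\mathbb{P}}(U_j,U_{j+1})\leq\kappa\,e^{C_1}C_2A_1\,r\,e^{-c_1h/2},
\]
that is, $h\leq\frac2{c_1}\log r+\frac2{c_1}\log(2\kappa e^{C_1}C_2A_1/\eta)$. Since $\log r\geq0$, in all cases $h\leq A\log r+A$ for any $A$ larger than $2/c_1$, $C_1/c_1$ and the last constant.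

\emph{Step 4: conclusion.} Let $j$ be such that $N(g_j)=h$. Then $|g_j|\leq D(h)\leq D(A\log r+A)$, and by \eqref{eq:conj} and \eqref{eq:n},
\[
|\gamma|\leq|s|+|w|\leq\max_{s'\in S}|s'|+2D(A\log r+A)+A_1r .
\]
As $r\geq1$, it suffices to require also $A\geq A_1+\max_{s'\in S}|s'|$.
\end{proof}

The eigenvalue gap enters this proof three times: it bounds the number $n$ of steps per period by a multiple of $r$, it makes each step exponentially small through Lemma~\ref{lem:regular}, and, applied to both $w$ and $w^{-1}$ as in Example~\ref{ex:Z}, it gives the path two distinct limits.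

\section{Linear control of word length and proof of Theorem~\ref{thm:A}}\label{sec:linear}

Proposition~\ref{prop:key} bounds $D$ at scale $R$ by twice its value at a much smaller scale, plus a linear term. Since $D$ is finite, induction on the scale gives a linear bound. Only $A\log R+A\leq R/4$ is used; the point is that $2\cdot\frac14<1$.

\begin{lemma}\label{lem:linear}
There is $M>0$ with $|\gamma|\leq M(N(\gamma)+1)$ for all $\gamma\in\Gamma$.
\end{lemma}

\begin{proof}
Let $R\geq R_0$. An element $\gamma$ with $N(\gamma)\leq R$ has either $|\gamma|\leq D(R_0)$ or $R_0\leq N(\gamma)\leq R$, so by Proposition~\ref{prop:key} and monotonicity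
\[
D(R)\leq D(R_0)+2D(A\log R+A)+AR .
\]
Choose $R_1\geq\max(R_0,4)$ with $A\log R+A\leq R/4$ for $R\geq R_1$, and put $M=\max\big(D(R_1),4(A+D(R_0))\big)$. We prove $D(R)\leq M(R+1)$ for all $R\geq0$ by induction on the least $k\geq0$ with $R/4^k\leq R_1$. If $k=0$, then $D(R)\leq D(R_1)\leq M$. If $k\geq1$, then $R>R_1$, the bound holds for $R/4$, and
\[
D(R)\leq D(R_0)+2M\big(\tfrac R4+1\big)+AR=M(R+1)-\Big(M\big(\tfrac R2-1\big)-D(R_0)-AR\Big).
\]
The last parenthesis is nonnegative, because $R\geq4$ gives $M(\frac R2-1)\geq M\frac R4\geq(A+D(R_0))R\geq AR+D(R_0)$. Finally $|\gamma|\leq D(N(\gamma))$.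
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
By Lemmas~\ref{lem:regular} and~\ref{lem:linear}, for all $\gamma\in\Gamma$,
\[
(\mu_i-\mu_{i+1})(\sigma(\gamma))\geq c_1N(\gamma)-C_1\geq\frac{c_1}M|\gamma|-c_1-C_1.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The inequality for $\sigma$ is Proposition~\ref{prop:main}, and Theorem~\ref{thm:dom} applied to $\sigma$ shows that $\Gamma$ is word hyperbolic.
\end{proof}

\section{The Anosov property: proof of Theorem~\ref{thm:B}}\label{sec:B}

\begin{proof}[Proof of (1)]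
Put $\bar\Gamma=\rho(\Gamma)$ and $\bar F=\rho(F)$, and let $\iota$ be the inclusion of $\bar\Gamma$ in $\mathrm{GL}(d,\mathbb{R})$. A word in $F$ representing a conjugate of $\gamma$ projects to a word in $\bar F$ representing a conjugate of $\rho(\gamma)$, so $\ell_{\bar F}(\rho(\gamma))\leq\ell_F(\gamma)$. Hence $\iota$ has a strong uniform $i$-gap in eigenvalues with the same constants, and it is faithful. By Proposition~\ref{prop:main} its semisimplification $\bar\sigma$ has a linear $i$-gap in singular values. So $\bar\Gamma$ is word hyperbolic by Theorem~\ref{thm:dom}, and $\bar\sigma$ is $P_i$-Anosov by Theorem~\ref{thm:anosov}(i).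

To return from $\bar\sigma$ to $\iota$, recall from Section~\ref{sec:background} that $\bar\sigma$ is a limit of conjugates of $\iota$. By Theorem~\ref{thm:anosov}(ii) one of these conjugates is $P_i$-Anosov, hence so is $\iota$. By Theorem~\ref{thm:anosov}(i), $\iota$ satisfies \eqref{eq:svgap}. Since $\mu_i-\mu_{i+1}\leq2\|\mu\|_\infty$, the elements $g\in\bar\Gamma$ with $\|\mu(g)\|_\infty\leq R$ have word length at most $(2R+b)/a$, and there are finitely many of them. So $\bar\Gamma$ meets every compact subset of $\mathrm{GL}(d,\mathbb{R})$ in a finite set, and it is discrete.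
\end{proof}

\begin{proof}[Proof of (2)]
(a)$\Rightarrow$(b). By (1) and Theorem~\ref{thm:anosov}(i), there are $a,b>0$ with $(\mu_i-\mu_{i+1})(\rho(\gamma))\geq a|\rho(\gamma)|_{\bar F}-b$. Lifting a shortest word for $\rho(\gamma)$ gives an element of $\Gamma$ that differs from $\gamma$ by an element of the finite group $\ker\rho$, so $|\gamma|_F\leq|\rho(\gamma)|_{\bar F}+\max_{\delta\in\ker\rho}|\delta|_F$. This gives (b), with a larger $b$.

(b)$\Leftrightarrow$(c). This is Theorem~\ref{thm:dom} together with Theorem~\ref{thm:anosov}(i).

(b)$\Rightarrow$(a). On $\ker\rho$ we have $\mu=0$, so $|\gamma|\leq b/a$ and the kernel is finite. The group $\Gamma$ is word hyperbolic by Theorem~\ref{thm:dom}. Apply (b) to $\gamma^n$, divide by $n$ and let $n\to\infty$. Since $\lambda_j(g)=\lim_n\frac1n\mu_j(g^n)$, we get from (H1)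
\[
(\lambda_i-\lambda_{i+1})(\rho(\gamma))\geq a|\gamma|_\infty\geq a\,\ell(\gamma)-aC_\Gamma.\qedhere
\]
\end{proof}

\begin{proof}[Proof of (3)]
By \cite{Osin} there is an infinite finitely generated group $\Gamma$ with exactly two conjugacy classes. The function $\ell$ takes two values on it, so the trivial representation, whose image is discrete, satisfies \eqref{eq:evgap} with $c=1$ and $c'=\max\ell$. If $\Gamma$ were word hyperbolic, (H2) would give $\gamma$ with $|\gamma|_\infty>0$. The conjugacy invariant $|\cdot|_\infty$ would take the infinitely many values $k|\gamma|_\infty$ on the powers $\gamma^k$, and $\Gamma$ would have infinitely many conjugacy classes.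
\end{proof}

\begin{thebibliography}{9}

\bibitem{BPS}
Bochi, Potrie, Sambarino,
\emph{Anosov representations and dominated splittings},
JEMS, 2019.

\bibitem{CDP}
Coornaert, Delzant, Papadopoulos,
\emph{G\'eom\'etrie et th\'eorie des groupes}.

\bibitem{GGKW}
Guichard, Gu\'eritaud, Kassel, Wienhard,
Geom. Topol. 21 (2017).

\bibitem{KLP}
Kapovich, Leeb, Porti,
\emph{A Morse lemma for quasigeodesics in symmetric spaces and Euclidean buildings},
Geom. Topol., 2018.

\bibitem{KP}
Fanny Kassel, Rafael Potrie,
\emph{Eigenvalue gaps for hyperbolic groups and semigroups},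
arXiv:2002.07015 (2020).

\bibitem{Osin}
Osin,
\emph{Small cancellations over relatively hyperbolic groups and embedding theorems},
Ann. of Math., 2010.

\end{thebibliography}
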